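\title{Lipschitz functions on $d$-ary trees converge along even depths}

\begin{abstract}
Consider a uniformly random integer-valued $1$-Lipschitz function on the $d$-ary tree of depth $n$ whose values on the leaves lie in a finite set $S$. We prove that, for every $d\ge2$ and every $S$, its law converges locally as $n\to\infty$ along even depths and along odd depths, and that for $d\in\{2,3\}$ it converges along the full sequence. This proves a conjecture posed by Butler, Krishnan, Ray and Spinka. The recursion for the law of the root value is an alternating maximization of a bilinear form; this gives a monotone quantity, and a \L{}ojasiewicz inequality turns monotonicity into convergence. The method covers all finite targets with symmetric weights and gives a criterion for full convergence that is sharp for regular bipartite targets.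
\end{abstract}

\section{Introduction}

Let $d\ge2$. The $d$-ary tree $\mathbb T_d$ is the tree in which one vertex, the root $\rho$, has degree $d$ and every other vertex has degree $d+1$; thus every vertex has $d$ children. Let $\mathbb T_d^n$ be the subtree induced by the vertices at distance at most $n$ from $\rho$; its \emph{leaves} are the vertices at distance exactly $n$. A function $f\colon V\to\mathbb Z$ on the vertices of a graph is \emph{Lipschitz} if $|f(u)-f(v)|\le1$ for all neighbors $u,v$. For a finite nonempty $S\subset\mathbb Z$, let $\mu_{n,d}^S$ be the uniform probability measure on the Lipschitz functions on $\mathbb T_d^n$ with $f(v)\in S$ for every leaf $v$. We say that $\lim_n\mu^S_{n,d}$ \emph{exists} if there is a probability measure $\mu$ on $\mathbb Z^{V(\mathbb T_d)}$ such that, for every finite set $U$ of vertices, the law of $f|_U$ under $\mu^S_{n,d}$ converges to its law under $\mu$.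

More than half of the vertices of $\mathbb T_d^n$ are leaves, so the picture near the root has no evident reason to settle down as the boundary recedes. The first depths show what can go wrong. Let $x_n(i)$ be the number of admissible functions with $f(\rho)=i$. The subtrees below the $d$ children of the root are copies of $\mathbb T_d^{n-1}$, so
\[
x_0=\mathbf 1_S,\qquad x_{n+1}(i)=\bigl(x_n(i-1)+x_n(i)+x_n(i+1)\bigr)^d .
\]
For $S=\{0\}$, listing the values on $\{-n,\dots,n\}$, we get $x_1=(1,1,1)$, $x_2=(1,2^d,3^d,2^d,1)$, and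
\[
x_3(0)=(3^d+2^{d+1})^d,\quad x_3(\pm1)=(3^d+2^d+1)^d,\quad x_3(\pm2)=(2^d+1)^d,\quad x_3(\pm3)=1 .
\]
For large $d$ the root value is nearly $0$ at depth $2$. At depth $3$ it is nearly uniform on $\{-1,0,1\}$ again, since $1\le x_3(0)/x_3(1)\le(1+2(2/3)^d)^d\to1$. Averaging over neighbors spreads a peak into a plateau, and the $d$-th power sharpens the averaged plateau back into a peak. The following facts are known; we quote them for orientation and do not use them in the proofs.
\begin{itemize}
\item[(i)] For $S=\{0\}$ the limit exists if $2\le d\le7$ and does not exist if $d\ge8$. For large $d$ the law of the root value is almost entirely concentrated on $0$ for even $n$ and roughly uniform on $\{-1,0,1\}$ for odd $n$.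
\item[(ii)] For $2\le d\le7$ the limit exists for $S=\{-k,\dots,k\}$, $k\ge0$.
\item[(iii)] For $S=\{0,1\}$ the limit exists for all $d\ge2$.
\end{itemize}
One is led to guess that the parity of the depth is the only obstruction, and that for the smallest branching number the sharpening is too weak to sustain an oscillation. This is the conjecture posed in \cite{BKRS}.

\begin{quote}
\textbf{Conjecture.} The limit $\lim_n\mu^S_{n,2}$ exists for all finite $S$, and $\lim_n\mu^S_{2n,d}$ exists for all finite $S$ and all $d\ge2$.
\end{quote}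

We prove both parts, the first for $d=3$ as well.

\begin{theorem}\label{thm:main}
Let $S\subset\mathbb Z$ be finite and nonempty.
\begin{itemize}
\item[(a)] For every $d\ge2$, the limits $\lim_n\mu^S_{2n,d}$ and $\lim_n\mu^S_{2n+1,d}$ exist.
\item[(b)] For $d\in\{2,3\}$, the limit $\lim_n\mu^S_{n,d}$ exists.
\end{itemize}
\end{theorem}

The proof uses little about $\mathbb Z$, and we carry it out in the following setting.

\medskip\noindent
\textbf{Standing assumptions.} $I$ is a countable set, $A=(A_{ij})_{i,j\in I}$ is a symmetric matrix with nonnegative entries and row sums at most $B<\infty$, and $x_0\colon I\to[0,\infty)$ is finitely supported with $Ax_0\ne0$.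
\medskip

Let $\mu_n$ be the probability measure on maps $f\colon V(\mathbb T_d^n)\to I$ that is proportional to
\begin{equation}\label{eq:weight}
\prod_{uv\in E(\mathbb T_d^n)}A_{f(u)f(v)}\prod_{v\text{ leaf of }\mathbb T_d^n}x_0(f(v));
\end{equation}
we check in Section~\ref{sec:monotone} that the total weight is positive and finite. Limits are understood as above, with $I$ in place of $\mathbb Z$. The \emph{Lipschitz case} is $I=\mathbb Z$, $A_{ij}=\mathbf 1_{|i-j|\le1}$, $B=3$; with $x_0=\mathbf 1_S$ it gives $\mu_n=\mu^S_{n,d}$.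

\begin{theorem}\label{thm:general}
Let $d\ge2$.
\begin{itemize}
\item[(1)] Let $I$ be finite, $A$ any symmetric nonnegative matrix, and $x_0\ge0$ with $Ax_0\ne0$. Then $\lim_n\mu_{2n}$ and $\lim_n\mu_{2n+1}$ exist.
\item[(2)] Theorem~\ref{thm:main} holds with $\mathbf 1_S$ replaced by any finitely supported $x_0\ge0$, $x_0\ne0$. In all these cases $(\mu_n)$ has at most two limit points.
\item[(3)] Let $A=\lambda\,\mathrm{Id}+\mathrm{Adj}(H)$, where $\mathrm{Adj}(H)$ is the adjacency matrix of a finite simple graph $H$ of maximal degree $\Delta$ and $\lambda>0$. If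
\begin{equation}\label{eq:criterion}
\lambda(d+1)\ge\Delta(d-1),
\end{equation}
then $\lim_n\mu_n$ exists for every $x_0\ge0$, $x_0\ne0$.
\item[(4)] Let $A$ be as in (3), with $H$ bipartite and $\Delta$-regular, $\Delta\ge1$, and let $H_1$ be one side of the bipartition. If \eqref{eq:criterion} fails, then $\lim_n\mu_n$ does not exist for $x_0=\mathbf 1_{H_1}$.
\end{itemize}
In particular, for Lipschitz functions into an even cycle $\mathbb Z/2k\mathbb Z$, $k\ge2$ (so $\lambda=1$, $\Delta=2$), the limit exists for all nonempty boundary sets $S$ if and only if $d\le3$.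
\end{theorem}

The argument runs as follows. After normalization the recursion becomes an iteration $a_n\mapsto a_{n+1}$ of sequences, along which a quantity $\Lambda_n$ increases, with increments that control $a_{n+2}-a_n$ (Section~\ref{sec:monotone}). Convergence of $a_n$ in $\ell^2$ gives convergence of the measures (Section~\ref{sec:reduction}). On $\mathbb Z$ a reflection argument confines $a_n$ to a compact set (Section~\ref{sec:compact}). Analyticity then forces $a_{2k}$ to converge (Section~\ref{sec:loj}), and an inequality satisfied by every genuine $2$-cycle of the iteration excludes such cycles under \eqref{eq:criterion} (Section~\ref{sec:cycles}). We begin with a case in which the recursion is one-dimensional.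

\section{The recursion, and period two for bipartite targets}\label{sec:recursion}

Powers and products of sequences indexed by $I$ are taken pointwise, $\langle a,b\rangle=\sum_ia_ib_i$, and $\|\cdot\|_r$ is the norm of $\ell^r=\ell^r(I)$. We use throughout that $\|w\|_{r'}\le\|w\|_r$ for $r\le r'$, and that
\[
\|Aw\|_r\le B\|w\|_r\qquad(1\le r<\infty).
\]
Indeed, H\"older's inequality gives $|(Aw)_i|^r\le B^{r-1}\sum_jA_{ij}|w_j|^r$, and the column sums of $A$ are at most $B$ by symmetry. We also use
\begin{equation}\label{eq:powers}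
|s^d-t^d|\le d\max(s,t)^{d-1}|s-t|\qquad(s,t\ge0).
\end{equation}

Let $x_n(i)$ be the total weight \eqref{eq:weight} of the maps with $f(\rho)=i$. Given $f(\rho)=i$, each child of the root contributes the factor $\sum_jA_{ij}x_n(j)$ to $x_{n+1}(i)$, so
\begin{equation}\label{eq:recursion}
x_{n+1}=Tx_n,\qquad T\xi=(A\xi)^d .
\end{equation}
By induction $Ax_n$ and $x_n$ lie in $\ell^1$, and the law of $f(\rho)$ under $\mu_n$ is $x_n/\|x_n\|_1$.

When $H$ is regular and bipartite and $x_0$ is constant on each side, \eqref{eq:recursion} reduces to the iteration of a map of the line, and we can see exactly when period two appears.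

\begin{proof}[Proof of Theorem~\ref{thm:general}(4)]
Let $H_1,H_2$ be the two sides. If $x$ equals $\alpha$ on $H_1$ and $\beta$ on $H_2$, then $Ax$ equals $\lambda\alpha+\Delta\beta$ on $H_1$ and $\lambda\beta+\Delta\alpha$ on $H_2$. So every $x_n$ is constant on each side, and positive for $n\ge1$. Write $e^{d\sigma_n}$ for the ratio of its value on $H_2$ to its value on $H_1$. Then $\sigma_1=\log(\Delta/\lambda)$ and, for $n\ge1$,
\[
\sigma_{n+1}=-\chi(\sigma_n),\qquad \chi(\sigma)=\log\frac{\lambda+\Delta e^{d\sigma}}{\lambda e^{d\sigma}+\Delta}.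
\]
Replacing $\sigma$ by $-\sigma$ inverts the fraction, so $\chi$ is odd, and with $t=e^{d\sigma}$
\[
\chi'(\sigma)=\frac{d\,t\,(\Delta^2-\lambda^2)}{(\lambda+\Delta t)(\lambda t+\Delta)},\qquad \chi'(0)=d\,\frac{\Delta-\lambda}{\Delta+\lambda}.
\]
The failure of \eqref{eq:criterion} says exactly that $\chi'(0)>1$. In particular $\Delta>\lambda$, so $\chi$ is strictly increasing, with supremum $\log(\Delta/\lambda)=\sigma_1>0$. Since $\chi$ is odd and increasing, the sign of $\sigma_n$ alternates and $|\sigma_{n+1}|=\chi(|\sigma_n|)$. From $|\sigma_2|\le\sup\chi=|\sigma_1|$ and the monotonicity of $\chi$, the sequence $|\sigma_n|$ is nonincreasing; let $\sigma^*$ be its limit. As $\chi'(0)>1$, there is $s\in(0,\sigma_1)$ with $\chi(s)>s$, and $|\sigma_n|\ge s$ implies $|\sigma_{n+1}|\ge\chi(s)>s$. Hence $\sigma^*\ge s>0$. Counting edges gives $\Delta|H_1|=\Delta|H_2|$, so $|H_1|=|H_2|$ and $\mu_n(f(\rho)\in H_1)=(1+e^{d\sigma_n})^{-1}$. This sequence has the two distinct limit points $(1+e^{\pm d\sigma^*})^{-1}$.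
\end{proof}

Here the even and odd subsequences converge because an increasing map of the line has monotone orbits. In higher dimension we need a substitute for this monotonicity.

\section{A monotone quantity}\label{sec:monotone}

The substitute is visible in the first steps of the Lipschitz case with $d=2$, $S=\{0\}$:
\[
\begin{array}{ll}
x_0=(1), & Ax_0=(1,1,1),\\
x_1=(1,1,1), & Ax_1=(1,2,3,2,1),\\
x_2=(1,4,9,4,1), & Ax_2=(1,5,14,17,14,5,1).
\end{array}
\]
Let $Z_n$ be the number of Lipschitz functions on the ball of radius $n$ in the $3$-regular tree that vanish on the boundary sphere. We count them in two ways. The center has three branches, so $Z_n=\sum_i(Ax_{n-1})(i)^3=\sum_ix_n(i)^{3/2}$ for $n\ge1$; this gives $Z_1=3$, $Z_2=45$, $Z_3=2(1+125+2744)+4913=10653$, and $Z_0=1$. Alternatively, cutting one edge at the center splits the ball into a copy of $\mathbb T_2^n$ and a copy of $\mathbb T_2^{n-1}$, so $Z_n=\langle x_{n-1},Ax_n\rangle$; for $n=2$ this reads $45=14+17+14$. But $Ax_n=x_{n+1}^{1/2}$, so H\"older's inequality with exponents $3/2$ and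 $3$ bounds the second count by $Z_{n-1}^{2/3}Z_{n+1}^{1/3}$. Thus $Z_{n+1}/Z_n^2$ is nondecreasing; its first values are $3$, $5$, $10653/2025>5.26$. Equality in H\"older's inequality requires $x_{n+1}$ to be proportional to $x_{n-1}$. So once the ratios level off, depths two apart look alike, while nothing is said about consecutive depths.

In general, put $p=1+1/d$, the exponent conjugate to $d+1$, and $Z_n=\sum_ix_n(i)^p<\infty$. Since $x_n^{1/d}=Ax_{n-1}$ and $A$ is symmetric, for $n\ge1$
\begin{equation}\label{eq:holder}
Z_n=\langle x_n,Ax_{n-1}\rangle=\langle Ax_n,x_{n-1}\rangle=\langle x_{n+1}^{1/d},x_{n-1}\rangle\le Z_{n+1}^{1/(d+1)}Z_{n-1}^{d/(d+1)} .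
\end{equation}
The assumption $Ax_0\ne0$ gives $Z_0,Z_1>0$, and then \eqref{eq:holder} gives $Z_n>0$ for all $n$. So $0<\|x_n\|_1<\infty$ and $\mu_n$ is well defined. Normalize so that both norms in H\"older's inequality equal one:
\[
a_n=Z_n^{-1/(d+1)}x_n^{1/d},\qquad \xi_n=a_n^d,\qquad \Lambda_n=\bigl(Z_{n+1}/Z_n^d\bigr)^{1/(d+1)} .
\]
With $G(a)=Aa^d$ and $Q(a)=\sum_ia_i^{d+1}$, the recursion \eqref{eq:recursion} becomes
\begin{equation}\label{eq:iteration}
Q(a_n)=1,\qquad a_{n+1}=G(a_n)/\Lambda_n,\qquad \Lambda_n=\|G(a_n)\|_{d+1}.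
\end{equation}
Each $a_n$ lies in $\ell^1\subset\ell^2$ and satisfies $0\le a_n\le1$. Moreover $\|\xi_n\|_2\le\|\xi_n\|_p=1\le\|\xi_n\|_1$, because $1\le p\le2$. Inequality \eqref{eq:holder} says that $\Lambda_{n-1}\le\Lambda_n$, and $\Lambda_n\le\|A\xi_n\|_2\le B$. Hence
\[
0<\Lambda_0\le\Lambda_n\uparrow\Lambda\le B .
\]
In these variables the iteration is an alternating maximization: $\Lambda_n$ is the maximum of $\langle\zeta,A\xi_n\rangle$ over $\|\zeta\|_p=1$, it is attained at $\zeta=\xi_{n+1}$, and $\zeta=\xi_{n-1}$ is a competitor with value $\Lambda_{n-1}$. In the bipartite example $\Lambda_n=\|Ax_n\|_{d+1}/\|x_n\|_p$ is unchanged when the values on the two sides are exchanged, so it depends only on $|\sigma_n|$ and does not see the oscillation.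

We need a quantitative form of the equality case.

\begin{lemma}\label{lem:increment}
There is a constant $C_1$, depending only on $d,B,\Lambda_0$, such that
\[
\|a_{n+2}-a_n\|_2^2\le C_1(\Lambda_n-\Lambda_{n-1})\qquad(n\ge1).
\]
In particular $\|a_{n+2}-a_n\|_2\to0$.
\end{lemma}

\begin{proof}
Write $a=a_{n+1}$ and $b=a_{n-1}$. By \eqref{eq:iteration} and the symmetry of $A$,
\[
\Lambda_{n-1}=\langle\xi_n,Ab^d\rangle=\langle A\xi_n,b^d\rangle=\Lambda_n\langle a,b^d\rangle .
\]
Since $Q(a)=Q(b)=1$, this gives
\[
\Lambda_n-\Lambda_{n-1}=\Lambda_n\sum_i\psi(a_i,b_i),\qquad \psi(s,t)=\frac{s^{d+1}+d\,t^{d+1}}{d+1}-st^d .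
\]
With $h(t)=t^{d+1}/(d+1)$ we have $\psi(s,t)=h(s)-h(t)-h'(t)(s-t)$, so Taylor's formula yields, for $s,t\ge0$,
\[
\psi(s,t)=(s-t)^2\int_0^1(1-y)\,d\,\bigl((1-y)t+ys\bigr)^{d-1}dy\ \ge\ c_d\max(s,t)^{d-1}(s-t)^2,\qquad c_d=d\,3^{-d-1};
\]
for the bound, restrict to $y\in[\frac13,\frac23]$, where $1-y\ge\frac13$ and $(1-y)t+ys\ge\frac13\max(s,t)$.

This controls $a-b$ only with the weight $\max(a,b)^{d-1}$, which degenerates where the sequences are small. The weight is, however, the one that appears in $a^d-b^d$: by \eqref{eq:powers} and $a,b\le1$,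
\[
\|a^d-b^d\|_2^2\le d^2\sum_i\max(a_i,b_i)^{d-1}(a_i-b_i)^2\le\frac{d^2}{c_d\Lambda_0}(\Lambda_n-\Lambda_{n-1}).
\]
One more step of the iteration therefore gives an unweighted bound. We have
\[
a_{n+2}-a_n=\frac{A(a^d-b^d)}{\Lambda_{n-1}}+\Bigl(\frac1{\Lambda_{n+1}}-\frac1{\Lambda_{n-1}}\Bigr)Aa^d,
\]
where $\|Aa^d\|_2\le B$ and $|\Lambda_{n+1}-\Lambda_{n-1}|\le\|A(a^d-b^d)\|_{d+1}\le B\|a^d-b^d\|_2$. Hence $\|a_{n+2}-a_n\|_2\le(B/\Lambda_0+B^2/\Lambda_0^2)\|a^d-b^d\|_2$.
\end{proof}

\begin{remark}
Symmetry of $A$ cannot be dropped. If $A$ is the matrix of a cyclic permutation of three points and $x_0$ is the indicator of one point, then $x_n$ is the indicator of a point that moves with period three, and $x_{2n}$ does not converge.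
\end{remark}

\section{From sequences to measures}\label{sec:reduction}

\begin{lemma}\label{lem:reduction}
Suppose that $a_{2k}\to\bar a$ in $\ell^2$. Then $a_{2k+1}\to\bar b$ in $\ell^2$, where
\begin{equation}\label{eq:limitcycle}
\Lambda\bar b=A\bar a^{\,d},\qquad\Lambda\bar a=A\bar b^{\,d},
\end{equation}
and $\lim_n\mu_{2n}$ and $\lim_n\mu_{2n+1}$ exist. If $\bar a=\bar b$, then $\lim_n\mu_n$ exists.
\end{lemma}

\begin{proof}
For sequences $a,b\in\ell^2$ with entries in $[0,1]$, inequality \eqref{eq:powers} gives $\|G(a)-G(b)\|_2\le Bd\|a-b\|_2$ and, by the Cauchy--Schwarz inequality and $d-1\ge1$,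
\[
\|a^d-b^d\|_1\le d\,(\|a\|_2+\|b\|_2)\,\|a-b\|_2 .
\]
The first bound, \eqref{eq:iteration} and $\Lambda_n\to\Lambda>0$ give $a_{2k+1}\to G(\bar a)/\Lambda=:\bar b$ and then $a_{2k+2}\to G(\bar b)/\Lambda$, which is \eqref{eq:limitcycle}. The second bound shows that $\xi_{2k}\to\bar a^{\,d}$ and $\xi_{2k+1}\to\bar b^{\,d}$ in $\ell^1$.

Fix $r\ge0$. For $g\colon V(\mathbb T_d^r)\to I$ and $0\le\xi\in\ell^1$, let $w_r(g;\xi)$ be the weight \eqref{eq:weight} on $\mathbb T_d^r$ with $\xi$ in place of $x_0$. The computation behind \eqref{eq:recursion} gives $\sum_gw_r(g;\xi)=\|T^r\xi\|_1$. For $n\ge r$, the subtrees below the leaves of $\mathbb T_d^r$ are copies of $\mathbb T_d^{n-r}$; summing over the values there and using that $\xi_{n-r}$ is a positive multiple of $x_{n-r}$, we get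
\begin{equation}\label{eq:marginal}
\mu_n\bigl(f|_{\mathbb T_d^r}=g\bigr)=\frac{w_r(g;\xi_{n-r})}{\|T^r\xi_{n-r}\|_1}.
\end{equation}
Let $n\to\infty$ with fixed parity, so that $\xi_{n-r}\to\bar\xi$ in $\ell^1$ with $\bar\xi\in\{\bar a^{\,d},\bar b^{\,d}\}$. The numerator is a finite product and converges to $w_r(g;\bar\xi)$. The map $T$ is continuous on the nonnegative cone of $\ell^1$, since \eqref{eq:powers} gives $\|T\xi-T\zeta\|_1\le dB^d\max(\|\xi\|_1,\|\zeta\|_1)^{d-1}\|\xi-\zeta\|_1$; so the denominator converges to $\|T^r\bar\xi\|_1$. This limit is positive: from $T\xi_m=\Lambda_m^d\xi_{m+1}$ and $T(c\xi)=c^dT\xi$ we get $T^r\xi_m=\prod_{j=0}^{r-1}\Lambda_{m+j}^{d^{\,r-j}}\,\xi_{m+r}$, whose $\ell^1$ norm is at least $\prod_{j=0}^{r-1}\Lambda_0^{d^{\,r-j}}$.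

So \eqref{eq:marginal} converges for each $g$ to $w_r(g;\bar\xi)/\|T^r\bar\xi\|_1$, and these numbers sum to $1$. Probability mass functions on a countable set that converge pointwise to a probability mass function converge in $\ell^1$ (Scheff\'e's lemma). Hence the limit laws for different $r$ are consistent, Kolmogorov's extension theorem assembles them into a probability measure on $I^{V(\mathbb T_d)}$, and all finite-dimensional marginals converge to those of this measure. If $\bar a=\bar b$, the same argument applies without fixing the parity of $n$.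
\end{proof}

\section{Compactness in the Lipschitz case}\label{sec:compact}

For finite $I$ the sequence $(a_n)$ is bounded in a finite-dimensional space. On $\mathbb Z$ this needs an argument: $\Lambda_n$ does not change when $a_n$ is translated, so Lemma~\ref{lem:increment} alone does not prevent a slow drift to infinity. Branching must also enter: for $d=1$ the tree is a path, and the root value is a random walk with $n$ uniform steps in $\{-1,0,1\}$ started in $S$, which spreads out. A reflection excludes the drift, and the power $d\ge2$ excludes the spreading. This is the only section that uses the structure of $\mathbb Z$ beyond its degrees, and it is where the finite support of $x_0$ matters most.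

\begin{lemma}\label{lem:compact}
In the Lipschitz case, with $x_0\ge0$ finitely supported and $x_0\ne0$, the set $\{a_n:n\ge0\}$ is precompact in $\ell^2$.
\end{lemma}

\begin{proof}
Let $M=\max\operatorname{supp}x_0$. Fix $m\ge M$ and let $j'=2m+1-j$ be the reflection of $j$ about $m+\frac12$. We claim that $x_n(i)\ge x_n(i')$ for all $i\le m$ and all $n$. For $n=0$ we have $i'\ge m+1>M$, so $x_0(i')=0$. For the induction step, the reflection preserves $A$, so
\[
(Ax_n)(i)-(Ax_n)(i')=\sum_{|j-i|\le1}\bigl(x_n(j)-x_n(j')\bigr).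
\]
If $i\le m-1$, every $j$ in the sum satisfies $j\le m$ and every term is nonnegative. If $i=m$, the terms $j=m$ and $j=m+1$ cancel, since $m'=m+1$, and the term $j=m-1$ is nonnegative. Taking $d$-th powers proves the claim. The case $i=m$ gives $x_n(m+1)\le x_n(m)$ for all $m\ge M$.

Thus $a_n(M+k)$ is nonincreasing in $k\ge0$, and $Q(a_n)=1$ gives $(k+1)\,a_n(M+k)^{d+1}\le1$. So $\alpha_k=\sup_na_n(M+k)$ tends to $0$, though at a rate that is not yet square summable. The iteration improves the rate. By \eqref{eq:iteration} and monotonicity in $k$,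
\[
a_{n+1}(M+k+1)\le(3/\Lambda_0)\,a_n(M+k)^d\qquad(k\ge0),
\]
and $a_0(M+k+1)=0$. Since $d\ge2$ and $\alpha_k\le1$, we get $\alpha_{k+1}\le(3/\Lambda_0)\alpha_k^2$. For large $k$ we have $(3/\Lambda_0)\alpha_k\le\frac12$, so $\alpha_{k+1}\le\alpha_k/2$ and $\sum_k\alpha_k^2<\infty$. Applying this to the reflected sequences $x_n(-i)$ bounds the tail to the left of $\min\operatorname{supp}x_0$, and between the two ends $a_n\le1$. So all $a_n$ lie in a set $\{a:0\le a\le\tilde\alpha\}$ with $\tilde\alpha\in\ell^2$. Such a set is compact: a sequence in it has a pointwise convergent subsequence, which converges in $\ell^2$ by dominated convergence.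
\end{proof}

\section{Convergence along even times}\label{sec:loj}

\begin{proposition}\label{prop:even}
Under the standing assumptions, if $\{a_n\}$ is precompact in $\ell^2$, then $(a_{2k})$ converges in $\ell^2$.
\end{proposition}

Compactness and $\|a_{n+2}-a_n\|_2\to0$ do not suffice: the points $e^{i\sqrt k}$ on a circle have steps tending to zero and do not converge. Lemma~\ref{lem:increment} makes the steps square summable, and we need them summable. Nor can we rely on the limit points being nondegenerate fixed points (see Remark~\ref{rem:degenerate}). What saves us is that $\Lambda_n$ is the value at $a_n$ of an analytic function, and near a critical point such a function cannot be too flat. We use three standard facts.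

\begin{itemize}
\item[(F1)] \emph{Fredholm alternative.} If $K$ is a compact operator on a Hilbert space and $L=K-\mathrm{Id}$, then $\ker L$ is finite-dimensional and $\operatorname{ran}L$ is closed, of codimension $\dim\ker L$. In particular, if $L$ is injective, it has a bounded inverse.
\item[(F2)] \emph{Inverse function theorem.} If $\Psi$ is a $C^1$ map of a real or complex Banach space to itself, defined near $x$, and $D\Psi(x)$ is invertible, then $\Psi$ is a bijection from an open neighborhood of $x$ onto an open neighborhood of $\Psi(x)$, with $C^1$ inverse.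
\item[(F3)] \emph{\L{}ojasiewicz's gradient inequality.} If $\varphi$ is real-analytic near $0\in\mathbb R^m$, there are $\theta\in(0,\frac12]$ and $C$ with $|\varphi(\tau)-\varphi(0)|^{1-\theta}\le C|\nabla\varphi(\tau)|$ for $\tau$ near $0$.
\end{itemize}

\subsection*{The energy and the two-step map}
Let $\bar a$ be a limit point of $(a_{2k})$ in $\ell^2$. The multilinear maps $(w_1,\dots,w_d)\mapsto A(w_1\cdots w_d)$ and $(w_0,\dots,w_d)\mapsto\sum_i(w_0\cdots w_d)_i$ are bounded on $\ell^2$, because $\|w\|_\infty\le\|w\|_2$. So $G\colon\ell^2\to\ell^2$ and $Q\colon\ell^2\to\mathbb R$ are continuous polynomials, and their derivatives of all orders are bounded on bounded sets. Write $G^2=G\circ G$. By \eqref{eq:iteration}, $G^2(a_n)=\Lambda_n^d\Lambda_{n+1}a_{n+2}$, so by continuity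
\[
Q(\bar a)=1,\qquad Q(G(\bar a))=\Lambda^{d+1},\qquad Q(G^2(\bar a))=\Lambda^{(d+1)^2}.
\]
Fix an open ball $\mathcal B\subset\ell^2$ around $\bar a$ on which $Q$, $Q\circ G$, $Q\circ G^2$ are bounded below by a positive constant. (Elements of $\mathcal B$ may have negative entries.) On $\mathcal B$ the maps
\[
E(a)=\frac{Q(G(a))^{1/(d+1)}}{Q(a)^{d/(d+1)}},\quad\kappa(a)=Q(G^2(a))^{1/(d+1)},\quad F(a)=\frac{G^2(a)}{\kappa(a)},\quad N(a)=F(a)-a
\]
are smooth with bounded first and second derivatives. For $a_n\in\mathcal B$ we have $E(a_n)=\Lambda_n$ and $N(a_n)=a_{n+2}-a_n$. Hence $E(\bar a)=\Lambda$ and, by Lemma~\ref{lem:increment}, $N(\bar a)=0$. Below, $\|\cdot\|=\|\cdot\|_2$ and $C$ denotes constants that may depend on $d$, $A$, $\bar a$ and change from line to line.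

\begin{lemma}\label{lem:gradient}
$\|\nabla E(a)\|\le C\|N(a)\|$ for $a\in\mathcal B$.
\end{lemma}

\begin{proof}
We have $DQ(a)h=(d+1)\langle a^d,h\rangle$ and $DG(a)h=dA(a^{d-1}h)$. By the symmetry of $A$, $\langle G(a)^d,A(a^{d-1}h)\rangle=\langle a^{d-1}G^2(a),h\rangle$, and therefore
\[
\nabla\log E(a)=d\,a^{d-1}\beta(a),\qquad\beta(a)=\frac{G^2(a)}{Q(G(a))}-\frac a{Q(a)} .
\]
Substituting $G^2(a)=\kappa(a)(a+N(a))$ gives
\[
\beta(a)=\nu(a)\,a+\frac{\kappa(a)}{Q(G(a))}N(a),\qquad\nu(a)=\frac{\kappa(a)}{Q(G(a))}-\frac1{Q(a)} .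
\]
To bound $\nu$, note that $\langle a^d,G^2(a)\rangle=\langle G(a),G(a)^d\rangle=Q(G(a))$ and $\langle a^d,a\rangle=Q(a)$, so that $\langle a^d,\beta(a)\rangle=0$. This says $\nu(a)Q(a)=-\frac{\kappa(a)}{Q(G(a))}\langle a^d,N(a)\rangle$, whence $|\nu(a)|\le C\|N(a)\|$ and $\|\beta(a)\|\le C\|N(a)\|$. Finally $\nabla E=E\,\nabla\log E$, and $E$ and $\|a\|_\infty$ are bounded on $\mathcal B$.
\end{proof}

\subsection*{A \L{}ojasiewicz inequality in $\ell^2$}

\begin{lemma}\label{lem:loj}
There are $\theta\in(0,\frac12]$, $C_2$ and $\varepsilon>0$ such that the ball $\mathcal B_\varepsilon=\{a:\|a-\bar a\|<\varepsilon\}$ lies in $\mathcal B$ and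
\[
|E(a)-\Lambda|^{1-\theta}\le C_2\|N(a)\|\qquad(a\in\mathcal B_\varepsilon).
\]
\end{lemma}

For finite $I$ this is (F3) applied to $E$, followed by Lemma~\ref{lem:gradient}. For infinite $I$ we must reduce to finite dimension. The Hessian of $E$ does not help: since $\beta(\bar a)=0$, it carries the factor $\operatorname{diag}(\bar a^{\,d-1})$, whose entries tend to zero, and so it is compact. The map $N$ is free of this factor, and its derivative is of the form in (F1). So we solve the equation $N=0$ up to finitely many directions and apply (F3) to $E$ on the resulting finite-dimensional piece.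

\begin{proof}
\emph{Step 1: an invertible modification of $N$.} Since $d\ge2$ and $\bar a\in\ell^2$, the diagonal operator $\operatorname{diag}(\bar a^{\,d-1})$ is a norm limit of finite-rank operators, so $DG(\bar a)=dA\operatorname{diag}(\bar a^{\,d-1})$ is compact. The operator $DF(\bar a)$ is the sum of $\kappa(\bar a)^{-1}DG(G(\bar a))DG(\bar a)$ and the rank-one operator $h\mapsto-\kappa(\bar a)^{-2}(D\kappa(\bar a)h)\,G^2(\bar a)$, so it is compact. Apply (F1) to $L=DN(\bar a)=DF(\bar a)-\mathrm{Id}$. Let $V=\ker L$, let $P$ be the orthogonal projection onto $V$, let $W$ be a complement of $\operatorname{ran}L$, so that $\dim W=\dim V<\infty$, and let $J\colon V\to W$ be a linear isomorphism. Put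
\[
\Psi(a)=N(a)+JP(a-\bar a).
\]
Then $\Psi(\bar a)=0$, and $D\Psi(\bar a)=L+JP$ is again a compact operator minus the identity. It is injective: if $Lw=-JPw$, both sides lie in $\operatorname{ran}L\cap W=\{0\}$, so $w\in V$ and $w=Pw=0$. By (F1) it is invertible, and by (F2) $\Psi$ has a $C^1$ inverse on a ball $\mathcal U$ around $0$, with values in $\mathcal B$. Shrinking $\mathcal U$, we may assume that $D\Psi^{-1}$ is bounded on it, so that $\Psi^{-1}$ is Lipschitz.

\emph{Step 2: an analytic function of finitely many variables.} For $\tau\in W\cap\mathcal U$ let $\gamma(\tau)=\Psi^{-1}(\tau)$ and $\varphi(\tau)=E(\gamma(\tau))$; then $\varphi(0)=\Lambda$. The function $\varphi$ is real-analytic near $0$. Indeed, the formulas for $G$ and $Q$ define continuous polynomials on complex $\ell^2$; near $\bar a$ the values of $Q$, $Q\circ G$, $Q\circ G^2$ have positive real part, so with principal branches of the powers $E$ and $\Psi$ extend to complex $C^1$ maps. The derivative of the extended $\Psi$ at $\bar a$ is the complexification of $L+JP$, hence invertible,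 and (F2) gives a complex $C^1$ local inverse, which agrees with $\Psi^{-1}$ at real points near $0$ because the extended $\Psi$ is injective near $\bar a$. So $\varphi$ extends to a complex differentiable function near $0$ in the finite-dimensional space $W+iW$, and such a function is the sum of its Taylor series. By (F3), $|\varphi(\tau)-\Lambda|^{1-\theta}\le C|\nabla\varphi(\tau)|$ near $0$, for some $\theta\in(0,\frac12]$. (If $W=\{0\}$ the left side vanishes.)

\emph{Step 3: transfer to $a$.} Choose $\varepsilon$ so small that for $a\in\mathcal B_\varepsilon$ we have $a\in\Psi^{-1}(\mathcal U)$, $\|N(a)\|\le1$, and $\tau=JP(a-\bar a)$ lies in $\mathcal U$ and in the neighborhood of Step 2. Since $\Psi(a)=\tau+N(a)$, the Lipschitz bounds for $\Psi^{-1}$ and $N$ give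
\[
\|a-\gamma(\tau)\|\le C\|N(a)\|,\qquad\|N(\gamma(\tau))\|\le\|N(a)\|+C\|a-\gamma(\tau)\|\le C\|N(a)\| .
\]
By Lemma~\ref{lem:gradient}, $\|\nabla E(\gamma(\tau))\|\le C\|N(a)\|$. The chain rule gives $|\nabla\varphi(\tau)|\le C\|N(a)\|$, so $|\varphi(\tau)-\Lambda|\le C\|N(a)\|^{1/(1-\theta)}$ by Step 2. Taylor's formula on the segment from $\gamma(\tau)$ to $a$, which lies in $\mathcal B$, gives
\[
|E(a)-\varphi(\tau)|\le\|\nabla E(\gamma(\tau))\|\,\|a-\gamma(\tau)\|+C\|a-\gamma(\tau)\|^2\le C\|N(a)\|^2 .
\]
Since $1/(1-\theta)\le2$ and $\|N(a)\|\le1$, we conclude that $|E(a)-\Lambda|\le C\|N(a)\|^{1/(1-\theta)}$.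
\end{proof}

\begin{remark}\label{rem:degenerate}
The kernel $V$ can be nonzero. Take the bipartite example of Section~\ref{sec:recursion} with equality in \eqref{eq:criterion}, for instance an even cycle with $d=3$. Let $a(\sigma)$ be the multiple of $\mathbf 1_{H_1}+e^\sigma\mathbf 1_{H_2}$ with $Q=1$. Then $F(a(\sigma))=a(\chi(\chi(\sigma)))$ and $\chi'(0)=1$, so $DF(a(0))\,a'(0)=a'(0)\ne0$.
\end{remark}

\subsection*{Summing the steps}

\begin{proof}[Proof of Proposition~\ref{prop:even}]
By precompactness a limit point $\bar a$ of $z_k=a_{2k}$ exists. Let $\delta_k=\|z_{k+1}-z_k\|$ and $t_k=\Lambda-\Lambda_{2k}$, so that $\delta_k\to0$ and $t_k\downarrow0$. We bound the steps $\delta_k$ by the decrements of $t_k^\theta$, which telescope. Lemma~\ref{lem:increment} and $\Lambda_{2k-1}\ge\Lambda_{2k-2}$ give $\delta_k^2\le C_1(t_{k-1}-t_k)$ for $k\ge1$, and Lemma~\ref{lem:loj} gives $t_{k-1}^{1-\theta}\le C_2\delta_{k-1}$ when $z_{k-1}\in\mathcal B_\varepsilon$. The two bounds involve different steps, because of the extra iteration in Lemma~\ref{lem:increment},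 and this produces a recursive inequality: if $z_{k-1}\in\mathcal B_\varepsilon$, then
\begin{equation}\label{eq:steps}
\delta_k\le\tfrac12\delta_{k-1}+C_3\bigl(t_{k-1}^\theta-t_k^\theta\bigr),\qquad C_3=\frac{C_1C_2}{2\theta}.
\end{equation}
Indeed, if $t_{k-1}=0$, then $t_k=0$ and $\delta_k=0$. Otherwise $\delta_{k-1}>0$ and, by concavity of $t\mapsto t^\theta$,
\[
t_{k-1}^\theta-t_k^\theta\ge\theta\,t_{k-1}^{\theta-1}(t_{k-1}-t_k)\ge\frac{\theta\,\delta_k^2}{C_1C_2\,\delta_{k-1}},
\]
that is, $\delta_k^2\le\delta_{k-1}\cdot2C_3(t_{k-1}^\theta-t_k^\theta)$; now use $\sqrt{xy}\le(x+y)/2$.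

Suppose $z_m,\dots,z_{K-1}\in\mathcal B_\varepsilon$ and let $\Sigma=\sum_{k=m}^K\delta_k$. Summing \eqref{eq:steps} over $k=m+1,\dots,K$ gives $\Sigma-\delta_m\le\frac12\Sigma+C_3t_m^\theta$, so $\Sigma\le2\delta_m+2C_3t_m^\theta$. Since $\bar a$ is a limit point and $\delta_m,t_m\to0$, we can choose $m$ with $\|z_m-\bar a\|+2\delta_m+2C_3t_m^\theta<\varepsilon$. Then $z_m\in\mathcal B_\varepsilon$, and if $z_m,\dots,z_{K-1}\in\mathcal B_\varepsilon$, then $\|z_K-\bar a\|\le\|z_m-\bar a\|+\Sigma<\varepsilon$. By induction all $z_K$, $K\ge m$, lie in $\mathcal B_\varepsilon$, and $\sum_k\delta_k<\infty$. So $(z_k)$ is a Cauchy sequence.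
\end{proof}

\section{Excluding $2$-cycles}\label{sec:cycles}

Suppose $a_{2k}\to\bar a$, and let $\bar b$ be as in Lemma~\ref{lem:reduction}. Rescaling by $c=\Lambda^{-1/(d-1)}$ removes $\Lambda$ from \eqref{eq:limitcycle}: since $c^{d-1}\Lambda=1$, the sequences $u=c\bar a$ and $v=c\bar b$ satisfy
\begin{equation}\label{eq:cycle}
u=Av^d,\qquad v=Au^d,\qquad u,v\ge0,\qquad u,v\in\ell^2 .
\end{equation}
We want conditions that force $u=v$. Subtracting the two equations, $\eta=u^d-v^d$ satisfies $A\eta=v-u$, so $\langle\eta,A\eta\rangle=-\langle u-v,\eta\rangle$, which is negative if $u\ne v$. This settles the matter when $A$ is positive semidefinite. In the Lipschitz case it is not: sequences with alternating signs make the form negative. We therefore need a lower bound on $\langle u-v,\eta\rangle$, and it comes from adding the two equations.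

\begin{lemma}\label{lem:cycle}
Let \eqref{eq:cycle} hold and let $\eta=u^d-v^d$. If $\eta\ne0$, then
\begin{equation}\label{eq:form}
\langle\eta,A\eta\rangle+\tfrac1d\langle|\eta|,A|\eta|\rangle<0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $s=u+v$ and $q=u^d+v^d$, so that $s=Aq$. Let $w=\sum_{k=0}^{d-1}u^kv^{d-1-k}$, so that $\eta=w\,(u-v)$. Expanding the product, pointwise
\[
sw=q+2\sum_{j=1}^{d-1}u^jv^{d-j}=q+\sum_{j=1}^{d-1}\bigl(u^jv^{d-j}+u^{d-j}v^j\bigr)\le q+(d-1)q=dq,
\]
because $q-u^jv^{d-j}-u^{d-j}v^j=(u^j-v^j)(u^{d-j}-v^{d-j})\ge0$. As $d\ge2$ the sum is not empty, and the inequality is strict where $u_i\ne v_i$. Let $I_+=\{i:q_i>0\}$; off $I_+$ we have $u_i=v_i=\eta_i=q_i=0$. For $i\in I_+$,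
\[
(u_i-v_i)\eta_i\ge\frac{s_i}{d\,q_i}\,\eta_i^2,
\]
with strict inequality if $u_i\ne v_i$: in that case $w_i>0$, the left side is $\eta_i^2/w_i$, and $1/w_i>s_i/(dq_i)$; otherwise both sides vanish. The left sides have the finite sum $\langle u-v,\eta\rangle$. If $\eta\ne0$, at least one inequality is strict, and with $s=Aq$, the symmetry of $A$ and the inequality of the means,
\begin{align*}
-\langle\eta,A\eta\rangle=\langle u-v,\eta\rangle&>\frac1d\sum_{i,j\in I_+}A_{ij}\frac{q_j}{q_i}\eta_i^2
=\frac1{2d}\sum_{i,j\in I_+}A_{ij}\Bigl(\frac{q_j}{q_i}\eta_i^2+\frac{q_i}{q_j}\eta_j^2\Bigr)\\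
&\ge\frac1d\sum_{i,j}A_{ij}|\eta_i||\eta_j| .\qedhere
\end{align*}
\end{proof}

The point of \eqref{eq:form} is that $u$ and $v$ have disappeared: it can be refuted by a statement about $A$ alone.

\begin{lemma}\label{lem:form}
Let $H$ be a simple graph on the finite or countably infinite vertex set $I$, with all degrees at most $\Delta$, and let $A=\lambda\,\mathrm{Id}+\mathrm{Adj}(H)$ with $\lambda>0$. If \eqref{eq:criterion} holds, then \eqref{eq:cycle} implies $u=v$.
\end{lemma}

\begin{proof}
Let $\eta\in\ell^2$ and let $\sum_{i\sim j}$ run over ordered pairs of adjacent vertices. Each such pair contributes $\eta_i\eta_j+\frac1d|\eta_i\eta_j|\ge-(1-\frac1d)|\eta_i\eta_j|$ to the left side of \eqref{eq:form}, and $\sum_{i\sim j}|\eta_i\eta_j|\le\frac12\sum_{i\sim j}(\eta_i^2+\eta_j^2)\le\Delta\|\eta\|_2^2$. Hence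
\[
\langle\eta,A\eta\rangle+\tfrac1d\langle|\eta|,A|\eta|\rangle\ge\Bigl[\lambda\bigl(1+\tfrac1d\bigr)-\Delta\bigl(1-\tfrac1d\bigr)\Bigr]\|\eta\|_2^2\ge0 .
\]
By Lemma~\ref{lem:cycle}, $u^d=v^d$.
\end{proof}

When \eqref{eq:criterion} holds with equality, as for $d=3$ on $\mathbb Z$, the bracket vanishes and the strict inequality in \eqref{eq:form} is what gives the conclusion.

\section{Proofs of the theorems, and the range $4\le d\le7$}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}]
Theorem~\ref{thm:main} is the case $x_0=\mathbf 1_S$ of Theorem~\ref{thm:general}(2), and part (4) was proved in Section~\ref{sec:recursion}.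

In parts (2) and (3) the diagonal of $A$ is positive, so $x_0\ne0$ implies $Ax_0\ne0$, and the standing assumptions hold in parts (1)--(3). The set $\{a_n\}$ is precompact in $\ell^2$: for finite $I$ because $0\le a_n\le1$, and in the Lipschitz case by Lemma~\ref{lem:compact}. By Proposition~\ref{prop:even}, $a_{2k}\to\bar a$, and by Lemma~\ref{lem:reduction} the limits of $\mu_{2n}$ and $\mu_{2n+1}$ exist. These are the only limit points of $(\mu_n)$. This proves (1), the analog of Theorem~\ref{thm:main}(a) in (2), and the last sentence of (2).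

In part (3), Lemma~\ref{lem:form} gives $\bar a=\bar b$, and Lemma~\ref{lem:reduction} gives the existence of $\lim_n\mu_n$. The Lipschitz case has $A=\mathrm{Id}+\mathrm{Adj}(H)$ with $H$ the two-sided infinite path, so $\lambda=1$, $\Delta=2$, and \eqref{eq:criterion} reads $d+1\ge2(d-1)$, that is, $d\le3$. The same two lemmas give the analog of Theorem~\ref{thm:main}(b) in (2). An even cycle is $2$-regular and bipartite with the same $\lambda$ and $\Delta$, so the final statement follows from (3) for $d\le3$ and from (4) for $d\ge4$.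
\end{proof}

On $\mathbb Z$ the situation is now as follows. The even and odd limits exist for all $d\ge2$ and all finite $S$, and for $d=2,3$ they coincide. For $d\ge8$ the full limit fails already for $S=\{0\}$, by fact (i). For $4\le d\le7$, facts (ii) and (iii) give the full limit for special $S$, and we do not settle general $S$ in this range. Theorem~\ref{thm:general}(4) shows that \eqref{eq:form} combined with the degree bound alone, with no use of the decay of $u$ and $v$ on $\mathbb Z$, cannot reach beyond $d=3$: even cycles have the same $\lambda$ and $\Delta$ as $\mathbb Z$, and for them the limit fails for $d\ge4$. On $\mathbb Z$ itself, the sequence $\eta_i=(-1)^i\mathbf 1_{1\le i\le K}$ gives the left side of \eqref{eq:form} the value $(\frac3d-1)K+2(1-\frac1d)$, which is negative for $d\ge4$ and large $K$.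

\begin{thebibliography}{1}
\bibitem{BKRS}
Nathaniel Butler, Kesav Krishnan, Gourab Ray, Yinon Spinka,
\emph{On the local convergence of integer-valued Lipschitz functions on regular trees},
arXiv:2410.05542 (2024).
\end{thebibliography}
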